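# Folding a sparse two-factor model: generators of its ideal of invariants

## 1. A symmetric matrix with two marked diagonal entries

Let $S$ be a finite set, let $x\neq y$ be two symbols outside $S$, and put $W=S\cup\{x,y\}$. Consider the polynomial ring
$$P=\mathbb R[s,t,u_i,v_i,\sigma_{ij}: i\neq j\in S],\qquad \sigma_{ij}=\sigma_{ji},$$
and the symmetric matrix $\hat\Sigma$ with rows and columns indexed by $W$ and entries
$$\hat\sigma_{xx}=s,\quad \hat\sigma_{yy}=t,\quad \hat\sigma_{xy}=0,\quad \hat\sigma_{xi}=u_i,\quad \hat\sigma_{yi}=v_i,\quad \hat\sigma_{ij}=\sigma_{ij}\ (i\ne j).$$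
The diagonal entries at elements of $S$ are left undefined; we only use minors $\det\hat\Sigma_{R,C}$ with $R\cap C\subseteq\{x,y\}$. For $S=\{i,j\}$ the matrix is
$$\hat\Sigma=\begin{pmatrix} s&0&u_i&u_j\\ 0&t&v_i&v_j\\ u_i&v_i&*&\sigma_{ij}\\ u_j&v_j&\sigma_{ij}&*\end{pmatrix}.$$

The entries of $\hat\Sigma$ should be read as inner products of vectors in the plane: one vector $(a,0)$ for $x$, one vector $(0,b)$ for $y$, and arbitrary vectors $(\alpha_i,\beta_i)$ for $i\in S$. So let
$$\Psi:P\to\mathbb R[a,b,\alpha_i,\beta_i],\quad s\mapsto a^2,\ t\mapsto b^2,\ u_i\mapsto a\alpha_i,\ v_i\mapsto b\beta_i,\ \sigma_{ij}\mapsto\alpha_i\alpha_j+\beta_i\beta_j,$$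
and $K=\ker\Psi$. Since the target is a domain, $K$ is prime, and $s,t\notin K$. An example of an element of $K$ is
$$\det\hat\Sigma_{\{x,y,i\},\{x,y,j\}}=st\sigma_{ij}-s\,v_iv_j-t\,u_iu_j\ \longmapsto\ a^2b^2(\alpha_i\alpha_j+\beta_i\beta_j)-a^2b^2\beta_i\beta_j-a^2b^2\alpha_i\alpha_j=0.$$

We bigrade $P$ by $\deg s=(2,0)$, $\deg u_i=(1,0)$, $\deg t=(0,2)$, $\deg v_i=(0,1)$, $\deg\sigma_{ij}=(0,0)$, and call the two components $X$-degree and $Y$-degree. They are the $a$- and $b$-degree after $\Psi$, so $K$ is bihomogeneous. For $p,q\in\mathbb N\cup\{\infty\}$ let $P^{p,q}$ be the span of the monomials of $P$ with $s$-exponent at most $p$ and $t$-exponent at most $q$, and let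
$$K^{p,q}=K\cap P^{p,q}.$$
These are vector spaces, not ideals. The whole proof turns on describing each $K^{p,q}$, and not only $K$.

What is this for? Suppose a statistical model has two hidden factors $h_1,h_2$ and observed variables of three kinds: those in $X$ depend only on $h_1$, those in $Y$ only on $h_2$, those in $S$ on both. Each observed variable has a loading vector in $\mathbb R^2$. The vectors of $X$ all lie on the first axis, those of $Y$ on the second. Up to scaling, all of $X$ is one vector $(a,0)$ and all of $Y$ is one vector $(0,b)$. The folding map $\pi$ collapses $X$ to the single vertex $x$ and $Y$ to $y$: the covariance $\sigma_{xx'}$ of two *different* elements of $X$ becomes the *diagonal* entry $s$. We use this to find generators for the polynomial relations among the off-diagonal covariances of the model. The exponents of $s$ and $t$ record how many such pairs have been used, and a given multidegree allows only a limited number of pairs.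

## 2. The ideal of a sparse two-factor model

**Definition (model and ideal).** A sparse two-factor analysis graph $G$ has two latent nodes $h_1,h_2$, a finite set $V$ of observed nodes, and only edges $h\to v$ from latent to observed nodes. Put $A_k=\mathrm{ch}(h_k)\subseteq V$, the children of $h_k$. The model consists of the matrices $\Sigma=\Lambda\Lambda^\top+\Omega$ with $\Omega$ diagonal with positive diagonal entries and $\Lambda=(\lambda_{vh})\in\mathbb R^{V\times 2}$ with $\lambda_{vh_k}=0$ whenever $v\notin A_k$. The ideal of invariants $I(G)\subseteq\mathbb R[\sigma_{ij}: i\ne j\in V]$ (with $\sigma_{ij}=\sigma_{ji}$) is the kernel of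
$$\Phi:\ \sigma_{ij}\mapsto\sum_{k:\ i,j\in A_k}\lambda_{ih_k}\lambda_{jh_k}.$$
Equivalently, it is the set of polynomials in the off-diagonal entries that vanish on the model.

Put
$$X=A_1\setminus A_2,\quad Y=A_2\setminus A_1,\quad S=A_1\cap A_2,\quad O=V\setminus(A_1\cup A_2).$$

**Definition (rank conditions).** An off-diagonal minor is $\det\Sigma_{R,C}$ with $R\cap C=\emptyset$. For disjoint $R,C\subseteq V$ let $r$ be the number of latent nodes $h_k$ with $A_k\cap R\ne\emptyset$ and $A_k\cap C\neq\emptyset$. If $r\le1$, then all minors of $\Sigma_{R,C}$ of size $r+1$ belong to $M_{\le1}(G)$, and $M_{\le1}(G)$ consists of all such minors.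

For example, let $X=\{1,2\}$, $S=\{3,4\}$, $Y=\{5\}$. For $R=\{1\},C=\{5\}$ we have $r=0$, so $\sigma_{15}\in M_{\le1}(G)$. For $R=\{1,2\}$, $C=\{3,4\}$ only $h_1$ counts, so $r=1$ and $\sigma_{13}\sigma_{24}-\sigma_{14}\sigma_{23}\in M_{\le1}(G)$. For $R=\{1,3\}$, $C=\{2,4\}$ both latent nodes count, and indeed $\sigma_{12}\sigma_{34}-\sigma_{14}\sigma_{23}$ is not an invariant: it maps to
$$\lambda_{1h_1}\lambda_{2h_1}\bigl(\lambda_{3h_1}\lambda_{4h_1}+\lambda_{3h_2}\lambda_{4h_2}\bigr)-\lambda_{1h_1}\lambda_{4h_1}\lambda_{2h_1}\lambda_{3h_1}=\lambda_{1h_1}\lambda_{2h_1}\lambda_{3h_2}\lambda_{4h_2}\neq0.$$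

**Definition (pentad).** For five distinct indices relabelled $1,\dots,5$, the pentad is
$$\begin{aligned}\mathrm{Pent}={}&\sigma_{12}\sigma_{13}\sigma_{24}\sigma_{35}\sigma_{45}-\sigma_{12}\sigma_{13}\sigma_{25}\sigma_{34}\sigma_{45}-\sigma_{12}\sigma_{14}\sigma_{23}\sigma_{35}\sigma_{45}+\sigma_{12}\sigma_{14}\sigma_{25}\sigma_{34}\sigma_{35}\\&+\sigma_{12}\sigma_{15}\sigma_{23}\sigma_{34}\sigma_{45}-\sigma_{12}\sigma_{15}\sigma_{24}\sigma_{34}\sigma_{35}+\sigma_{13}\sigma_{14}\sigma_{23}\sigma_{25}\sigma_{45}-\sigma_{13}\sigma_{14}\sigma_{24}\sigma_{25}\sigma_{35}\\&-\sigma_{13}\sigma_{15}\sigma_{23}\sigma_{24}\sigma_{45}+\sigma_{13}\sigma_{15}\sigma_{24}\sigma_{25}\sigma_{34}-\sigma_{14}\sigma_{15}\sigma_{23}\sigma_{25}\sigma_{34}+\sigma_{14}\sigma_{15}\sigma_{23}\sigma_{24}\sigma_{35}.\end{aligned}$$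
This is the classical pentad of Kelley; it lies in the ideal of the full two-factor model on five variables. Its twelve monomials are the twelve Hamiltonian cycles of the complete graph on $1,\dots,5$, so it has degree $2$ in each vertex.

The paper of Drton, Grosdos, Portakal and Sturma, "Algebraic Sparse Factor Analysis" (arXiv:2312.14762, 2023), is the source of the following question: is $I(G)$ generated by the off-diagonal $3\times3$ minors, the pentads, and $M_{\le1}(G)$? Let $\mathcal J$ be the ideal that these polynomials generate. The answer is yes.

**Theorem 1.** $I(G)=\mathcal J$ for every sparse two-factor graph $G$.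

**Theorem 2.** $I(G)$ is already generated by

* (a) the $\sigma_{ij}$ with $i\neq j$ having no common latent parent;
* (b) the off-diagonal $2\times2$ minors $\det\Sigma_{R,C}$ with $R\subseteq X$, $C\subseteq A_1$, or $R\subseteq Y$, $C\subseteq A_2$;
* (c) the off-diagonal $3\times3$ minors with $R,C\subseteq A_1\cup A_2$ such that each of $R$, $C$ contains at most one element of $X$ and at most one of $Y$;
* (d) the pentads on $5$-sets in $A_1\cup A_2$ with at most one element of $X$ and at most one of $Y$.

Every pentad in (d) is a minimal generator; the other pentads lie in $\langle M_{\le1}(G)\rangle$. Put $n=|S|$, $m=|X|$, $\ell=|Y|$. Then $I(G)$ has a minimal generator of degree $5$ if and only if $n+\min(1,m)+\min(1,\ell)\ge5$, and one of degree $3$ if and only if $n+\min(2,m)+\min(2,\ell)\ge6$. It has no minimal generators of degree $4$ or of degree $>5$. If neither inequality holds, then $I(G)=\langle M_{\le1}(G)\rangle$.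

Here a homogeneous $f\in I(G)$ is a minimal generator if $f\notin\mathfrak m I(G)$, where $\mathfrak m$ is the ideal generated by all the variables; equivalently, $f$ is not in the ideal generated by the elements of $I(G)$ of degree smaller than $\deg f$.

We rely on two cited theorems.

**(BD)** A. E. Brouwer, J. Draisma, *Equivariant Gröbner bases and the Gaussian two-factor model*, Math. Comp. 80 (2011): the kernel of $\sigma_{ij}\mapsto\alpha_i\alpha_j+\beta_i\beta_j$ $(i\neq j\in\mathbb N)$ is generated by the off-diagonal $3\times3$ minors and the pentads. The same holds for a finite index set. Indeed, set all $\sigma_{ij}$ with an index outside the finite set to $0$ in a representation $F=\sum hg$: $F$ does not change, and a minor or pentad using an outside index becomes $0$.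

**(FFT)** (Weyl) The $O_2(\mathbb R)$-invariant polynomials in vectors $\lambda_w\in\mathbb R^2$, $w\in W$, are generated by the inner products $\lambda_w\cdot\lambda_{w'}$, including $w=w'$.

We also use the vertex grading constantly: give $\sigma_{ij}$ the degree $e_i+e_j$. The map $\Phi$ respects it, so $I(G)$ is spanned by multihomogeneous elements. Minors and pentads are multihomogeneous too, so in a representation $f=\sum hg$ of a multihomogeneous $f$ we may keep only the terms of the degree of $f$, with $h$ scalar multiples of monomials.

**Easy inclusion.** $\mathcal J\subseteq I(G)$. Off-diagonal $3\times3$ minors and pentads vanish on the full two-factor model (for the pentads see also Section 3), hence on the sparse one. For $M_{\le1}(G)$: since $R\cap C=\emptyset$, the matrix $\Sigma_{R,C}$ in the model is a sum of $r$ matrices of rank at most $1$, one for each $h_k$ with $A_k\cap R\ne\emptyset\ne A_k\cap C$. So its $(r+1)$-minors vanish.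

**Isolated observed nodes.** If $o\in O$, then $\Phi(\sigma_{ow})=0$ and $\sigma_{ow}$ is of type (a). So $I(G)$ is generated by these variables and by $I(G')$, where $G'$ is $G$ without $O$; and the generators (a)–(d), as well as those of $\mathcal J$, for $G'$ are among those for $G$. It therefore suffices to prove generation when $O=\emptyset$, and **we assume** $O=\emptyset$ until Section 10.

## 3. The pentad as a combination of two bordered minors

This section rewrites the pentad so that its relation to $3\times3$ minors with one diagonal entry becomes visible. Put $u_a=\sigma_{1a}$ and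
$$\theta_1=\sigma_{23}\sigma_{45},\quad\theta_2=\sigma_{24}\sigma_{35},\quad\theta_3=\sigma_{25}\sigma_{34},$$
$$N_1=\sigma_{23}u_4u_5+\sigma_{45}u_2u_3,\quad N_2=\sigma_{24}u_3u_5+\sigma_{35}u_2u_4,\quad N_3=\sigma_{25}u_3u_4+\sigma_{34}u_2u_5.$$
Multiplying out and comparing the twelve terms,
$$\mathrm{Pent}=\theta_1(N_3-N_2)+\theta_2(N_1-N_3)+\theta_3(N_2-N_1).$$
For instance $\theta_1N_3=\sigma_{13}\sigma_{14}\sigma_{23}\sigma_{25}\sigma_{45}+\sigma_{12}\sigma_{15}\sigma_{23}\sigma_{34}\sigma_{45}$, and both monomials occur in the definition with sign $+$; the other five products are checked in the same way. With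
$$T=\theta_1-\theta_2,\quad T'=\theta_1-\theta_3,\quad L=N_1-N_2,\quad L'=N_1-N_3$$
the right-hand side equals $T'L-TL'$: in $(\theta_1-\theta_3)(N_1-N_2)-(\theta_1-\theta_2)(N_1-N_3)$ the terms $\theta_1N_1$ cancel and the six others remain.

Now introduce a symbol $s$ for the entry in position $(1,1)$. Then
$$\det\begin{pmatrix}s&u_3&u_4\\u_2&\sigma_{23}&\sigma_{24}\\u_5&\sigma_{35}&\sigma_{45}\end{pmatrix}=s(\theta_1-\theta_2)-u_2u_3\sigma_{45}+u_3u_5\sigma_{24}+u_2u_4\sigma_{35}-u_4u_5\sigma_{23}=sT-L,$$
and in the same way rows $\{1,2,4\}$ and columns $\{1,3,5\}$ give $sT'-L'$. Therefore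
$$\mathrm{Pent}=T\,(sT'-L')-T'\,(sT-L).\tag{1}$$
The symbol $s$ cancels. If all $\sigma_{ij}$ are inner products of plane vectors $\lambda_i$ and $s=\lambda_1\cdot\lambda_1$, both minors vanish, so the pentad vanishes.

*Relabelling changes the pentad only by a sign.* The transposition $(23)$ fixes $\theta_1,N_1$ and exchanges $\theta_2\leftrightarrow\theta_3$, $N_2\leftrightarrow N_3$; so does $(45)$; and $(34)$ fixes $\theta_3,N_3$ and exchanges $\theta_1\leftrightarrow\theta_2$, $N_1\leftrightarrow N_2$. Each changes the sign of $\mathrm{Pent}$. So $\mathrm{Pent}$ is alternating under $S_4=\mathrm{Sym}\{2,3,4,5\}$. This group acts transitively on the twelve Hamiltonian cycles, so an $S_4$-alternating polynomial supported on these monomials is determined by one coefficient. Now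
$$f=\sum_{\pi\in S_5}\mathrm{sgn}(\pi)\,\pi(\sigma_{12}\sigma_{23}\sigma_{34}\sigma_{45}\sigma_{15})$$
is another such polynomial. It is nonzero, since the stabilizer of a $5$-cycle is the dihedral group of order $10$, whose elements (rotations, and reflections, which are products of two disjoint transpositions) are even permutations. Hence $\mathrm{Pent}$ is a scalar multiple of $f$, which is $S_5$-alternating. In particular (1) holds, up to sign, with any of the five vertices in the role of $1$.

## 4. Monomials with equal vertex degrees, and the case of at most one common child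

If $|S|\le1$, no $\sigma_{ij}$ with $i,j\in S$ exists, and $\Phi$ sends each variable to a monomial or to $0$. So the ideal is toric modulo the $\sigma_{xy}$. The following lemma settles this case and is used twice more. A monomial in variables $z_{ij}$ is regarded as a multigraph, whose edges are its factors. The lemma is stated with optional loops because one of its later uses needs them.

**Lemma 3.** Let $U,N$ be disjoint finite sets and $B\subseteq U$. Call a pair $\{i,j\}$ with $i\ne j$ in $U\cup N$ allowed if not both $i,j$ lie in $N$; call $\{i,i\}$ allowed if and only if $i\in B$. Let $z_{ij}=z_{ji}$ be variables for the allowed pairs. If monomials $\mu,\mu'$ have the same vertex-degree vector (a loop counts $2$), then $\mu-\mu'$ lies in the ideal generated by the minors $z_{iq}z_{dc}-z_{ic}z_{dq}$ with $i\neq d$, $q\ne c$ and all four pairs allowed. Consequently these minors generate the kernel of $z_{ij}\mapsto b_ib_j$.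

*Proof.* **Step 1: swaps.** The purpose is to move from $\mu$ towards $\mu'$ by elementary moves. A swap replaces a product of two factors $z_{iq}z_{cd}$ by $z_{ic}z_{qd}$, provided $\{i,c\}$ and $\{q,d\}$ are allowed. The difference is $0$ if $i=d$ or $q=c$, and otherwise one of the listed minors, with rows $i,d$ and columns $q,c$. Equal degree vectors imply that $\mu,\mu'$ have the same number of factors. We use induction on this number: it suffices to transform $\mu$ by swaps into a monomial that shares a factor with $\mu'$, because that factor can then be cancelled.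

**Step 2: the target edge.** Assume $\mu'\neq1$. If some vertex of $N$ has positive degree, choose a factor $z_{ij}$ of $\mu'$ with $i\in U$, $j\in N$; otherwise choose any factor $z_{ij}$ of $\mu'$. So $i\in U$, and either $j\in N$ or no factor of $\mu$ meets $N$. Suppose $z_{ij}\nmid\mu$.

**Step 3: try one swap.** As the degrees agree, $\mu$ has two different factor occurrences $z_{iq}$ and $z_{jw}$: if $i\ne j$, a factor containing $i$ does not contain $j$, since $z_{ij}\nmid\mu$; if $i=j$, then $\deg_i\ge2$ and $\mu$ has no loop at $i$, so at least two factors contain $i$. The swap $z_{iq}z_{jw}\to z_{ij}z_{qw}$ finishes unless $\{q,w\}$ is not allowed. Not both $q,w$ lie in $N$: if $j\in N$, then $w\in U$; otherwise nothing in $\mu$ meets $N$. So the only obstruction is $q=w\in U\setminus B$.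

**Step 4: the obstructed case.** Suppose this happens for every choice of the two factors. Then there is a single vertex $q\in U\setminus B$ such that every factor of $\mu$ containing $i$ or $j$ is $z_{iq}$ or $z_{jq}$. Moreover $q\ne i,j$, as otherwise $\mu$ would contain a loop at $q\notin B$ or the factor $z_{ij}$.

If $\mu$ has a factor $z_{cd}$ with $c,d\neq q$, then $c,d\notin\{i,j\}$. Swap $z_{iq}z_{cd}\to z_{ic}z_{qd}$; this is allowed because $i,q\in U$, $i\neq c$, $q\neq d$. A factor $z_{jq}$ is still present (when $i=j$, because there were at least two factors $z_{iq}$). Now swap $z_{ic}z_{jq}\to z_{ij}z_{cq}$, allowed because $q\in U$ and $c\ne q$. The edge $z_{ij}$ has appeared.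

Otherwise every factor of $\mu$ contains $q$, exactly once since $q\notin B$. So $\deg_q$ equals the number of factors of $\mu$, which is that of $\mu'$. Each factor of $\mu'$ contains $q$ at most once, hence exactly once. This contradicts $z_{ij}\mid\mu'$ and $q\neq i,j$.

**Step 5: the kernel.** The kernel of a map sending variables to monomials is spanned by the differences of monomials with equal image, and here equal image means equal vertex degrees. $\square$

*The case $|S|\le1$ by hand.* Let a polynomial in $I(G)$ be given; drop all monomials with a factor $\sigma_{xy}$, $x\in X,y\in Y$, which are of type (a). What remains is a combination of differences $\mu-\mu'$ of monomials with the same image. Each monomial splits as $\mu=\mu_X\mu_Y$, where $\mu_X$ is the product of the factors inside $X\cup S$ and $\mu_Y$ that of the factors inside $Y\cup S$. Equal image under $\Phi$ means that $\mu_X,\mu'_X$ have equal degrees on $X\cup S$, and likewise for $Y$. Lemma 3 with $U=X$, $N=S$, $B=\emptyset$, and with $U=Y$, applied to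
$$\mu-\mu'=(\mu_X-\mu_X')\mu_Y+\mu'_X(\mu_Y-\mu_Y'),$$
gives $2\times2$ minors whose four row–column pairs are distinct and not both in $S$. Hence $R\cap C=\emptyset$; and if $R$ meets $S$, then $C\subseteq X$ (respectively $Y$). After transposing, $R\subseteq X$ and $C\subseteq A_1$, respectively $R\subseteq Y$ and $C\subseteq A_2$. So (a) and (b) generate $I(G)$ when $|S|\le1$, as Theorem 2 predicts. At the other extreme, when $X=Y=\emptyset$, Theorem 1 is (BD).

## 5. The folding map, its kernel, and the capacity of a degree

Let $Q=\mathbb R[\sigma_{vw}:v\ne w\in V]$ with $V=X\cup S\cup Y$. Write $\xi_x=\lambda_{xh_1}$, $\eta_y=\lambda_{yh_2}$, $\alpha_i=\lambda_{ih_1}$, $\beta_i=\lambda_{ih_2}$ for the nonzero loadings. The folding map is the homomorphism $\pi:Q\to P$ with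
$$\sigma_{xx'}\mapsto s,\quad\sigma_{yy'}\mapsto t,\quad\sigma_{xi}\mapsto u_i,\quad\sigma_{yi}\mapsto v_i,\quad\sigma_{ij}\mapsto\sigma_{ij},\quad\sigma_{xy}\mapsto0$$
(on the left $x,x'\in X$, $y,y'\in Y$, $i,j\in S$). Let $Q_{d,e}$ be the part of $Q$ with degree $d\in\mathbb N^X$ on $X$ and $e\in\mathbb N^Y$ on $Y$, and put $D=\sum_x d_x$, $E=\sum_ye_y$. Then $\pi(Q_{d,e})$ lies in bidegree $(D,E)$.

**Lemma 4.** Let $f\in Q_{d,e}$.

1. $f\in I(G)$ if and only if $\pi f\in K$.
2. If $\pi f=0$, then $f$ lies in the ideal generated by (a) and (b).
3. $\pi f\in P^{p,q}$ with $p=p(d)=\min\bigl(\lfloor D/2\rfloor,\ D-\max_xd_x\bigr)$ and $q=q(e)$ defined likewise from $e$ ($p=0$ if $D=0$, $q=0$ if $E=0$).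
4. View $d$ as a multiset of elements of $X$. If $c\le p(d)$, one can choose from it $c$ disjoint pairs, each consisting of two distinct elements.

*Proof.* **Part 1** compares $\Phi$ with $\Psi\pi$. On monomials one checks
$$\Phi(f)=\prod_x\xi_x^{d_x}\prod_y\eta_y^{e_y}\cdot\Psi(\pi f)\big|_{a=b=1}.$$
Moreover $\Psi(\pi f)$ is bihomogeneous of degree $(D,E)$ in $a,b$, so it is $a^Db^E$ times its value at $a=b=1$. Hence $\Phi(f)=0$ if and only if $\Psi(\pi f)=0$.

**Part 2** is the argument of Section 4 with common factors added. Modulo the $\sigma_{xy}$ we may assume that no monomial of $f$ contains a $\sigma_{xy}$. On such monomials $\pi$ takes monomials to monomials, so $f$ is a combination of differences $\mu-\mu'$ of monomials in $Q_{d,e}$ with $\pi\mu=\pi\mu'$. Write $\mu=\mu_S\mu_X\mu_Y$, where $\mu_S$ collects the factors $\sigma_{ij}$, $\mu_X$ the factors $\sigma_{xx'},\sigma_{xi}$, and $\mu_Y$ the factors $\sigma_{yy'},\sigma_{yi}$. Then $\mu_S=\mu'_S$. The monomials $\mu_X$ and $\mu'_X$ have the same degrees on $X$ (namely $d$) and on $S$ (the exponents of the $u_i$); similarly for $Y$. Now Lemma 3 with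 $U=X$ (respectively $U=Y$), $N=S$, $B=\emptyset$ applies exactly as in Section 4 and yields minors of type (b).

**Part 3** bounds the number $c$ of factors $\sigma_{xx'}$ in a monomial of $Q_{d,e}$, since this is the $s$-exponent of its image (if the image is nonzero). Clearly $2c\le D$. Fix $x_1$ with $d_{x_1}=\max d$. Each of these $c$ factors uses at least one element different from $x_1$, so $c\le D-d_{x_1}$. The same holds for $t$.

**Part 4** is the converse combinatorial fact. We first claim $\sum_x\min(d_x,c)\ge2c$. If all $d_x\le c$, the sum is $D\ge2c$. If two of the $d_x$ are at least $c$, it is clear. If exactly one $d_x$ is at least $c$, it is the maximum, and the sum is $c+(D-\max d)\ge2c$. So there is a sub-multiset of size $2c$ with multiplicities at most $c$. List it with equal elements adjacent and pair position $k$ with position $k+c$, for $k=1,\dots,c$. Equal elements in positions $k$ and $k+c$ would form a block of length at least $c+1$, which is impossible. $\square$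

For example $p(d)=0$ for $d=(3)$, and $p(d)=1$ for $d=(2,1)$ and for $d=(1,1,1)$, while $p(d)=2$ for $d=(2,2)$. Call $p(d)$ the capacity of $d$. In this language, parts 3 and 4 say that $s^c$ can be produced from the multiset $d$ exactly when $c\le p(d)$ (with the remaining elements spent on factors $u_i$).

A sensible first plan is now: find ideal generators of $K$, write $\pi f=\sum hg$ with these generators $g$, lift each $hg$ back to $Q_{d,e}$, and absorb the error by part 2. The lift is where this stops. Take $X=\{1\}$, $Y=\emptyset$, $S=\{2,3,4,5\}$ and $f=\mathrm{Pent}$. In $P$, equation (1) reads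
$$\pi(\mathrm{Pent})=T\,(sT'-L')-T'\,(sT-L),$$
so $\pi(\mathrm{Pent})$ lies in the ideal generated by two $3\times 3$ minors of $\hat\Sigma$. But each of the two terms contains $sTT'\neq0$, and here $d=(2)$ has capacity $0$: nothing in $Q_{d,e}$ maps to a polynomial containing $s$. No rewriting within minors can help, as five vertices carry no off-diagonal $3\times3$ minor at all. So knowing that $K$ is generated by some set of polynomials is not enough. We need representations in which no single term exceeds the capacity, even though larger powers of $s$ might cancel between terms.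

**Definition (admissible products).** Let $\mathcal G\subset P$ consist of

* the minors $g=\det\hat\Sigma_{R,C}$ with $R,C\subseteq W$, $|R|=|C|=3$, $R\cap C\subseteq\{x,y\}$; put $\varepsilon_s(g)=1$ if $x\in R\cap C$ and $0$ otherwise, $\varepsilon_t(g)=1$ if $y\in R\cap C$ and $0$ otherwise;
* the pentads on $5$-subsets of $W$, evaluated at the entries $\hat\sigma$; put $\varepsilon_s=\varepsilon_t=0$.

For a monomial $h$ of $P$ and $g\in\mathcal G$, the product $hg$ is $(p,q)$-admissible if ($s$-exponent of $h$)$\,+\varepsilon_s(g)\le p$ and ($t$-exponent of $h$)$\,+\varepsilon_t(g)\le q$. Let $G^{p,q}$ be the span of the $(p,q)$-admissible products.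

Thus $\varepsilon_s(g)$ bounds the $s$-exponent in $g$: the variable $s$ sits only in position $(x,x)$. Products equal to $0$ are discarded; the others are bihomogeneous. In the example, the two terms of (1) are $(1,0)$-admissible combinations, but the pentad itself, with $h=1$, is $(0,0)$-admissible.

**Proposition 5.** $K^{p,q}=G^{p,q}$ for all $p,q\in\mathbb N\cup\{\infty\}$.

One inclusion is immediate: $\mathcal G\subseteq K$, because under $\Psi$ the matrix $\hat\Sigma$ becomes a Gram matrix of vectors in the plane (with $(a,0)\cdot(0,b)=0$), so that the $3\times3$ minors vanish, and the pentads vanish by (1). Hence $G^{p,q}\subseteq K^{p,q}$. For the other inclusion we first treat the four corners $p,q\in\{0,\infty\}$ and then descend. The corners need a division statement.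

## 6. Division by $\lambda_x\cdot\lambda_y$ in algebras of inner products

Let $\mathcal R=\mathbb R[\lambda_{w1},\lambda_{w2}:w\in W]$, write $\lambda_w=(\lambda_{w1},\lambda_{w2})$, and in this section let $\sigma_{ww'}=\lambda_w\cdot\lambda_{w'}\in\mathcal R$ and
$$\varrho=\sigma_{xy}=\lambda_x\cdot\lambda_y .$$
For $Z\subseteq W$ let $C_Z\subseteq\mathcal R$ be the subalgebra generated by all $\sigma_{ww'}$ with $w\ne w'$ and the $\sigma_{zz}$ with $z\in Z$. So $\varrho\in C_Z$ always.

In Section 7 we meet an $H\in C_Z$ that is divisible by $\varrho$ in $\mathcal R$, and we need the quotient to lie in $C_Z$. Such a conclusion can fail for other elements of $C_Z$. Take $z,i,j,k,l\in W$ distinct (so $|S|\geq 3$) and $T=\sigma_{ik}\sigma_{jl}-\sigma_{il}\sigma_{jk}$. The Gram minor with rows $z,i,j$ and columns $z,k,l$ vanishes, which reads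
$$\sigma_{zz}T=\sigma_{zk}(\sigma_{iz}\sigma_{jl}-\sigma_{il}\sigma_{jz})-\sigma_{zl}(\sigma_{iz}\sigma_{jk}-\sigma_{ik}\sigma_{jz})\in C_\emptyset .\tag{2}$$
So $\sigma_{zz}T\in C_\emptyset$ is divisible by $T\in C_\emptyset$ in $\mathcal R$, but the quotient $\sigma_{zz}$ is not in $C_\emptyset$, as the map $\tau$ in the next proof shows at once. What distinguishes $\varrho$ from $T$ is their behavior when $\lambda_z$ tends to infinity in one direction while its inner products with the other vectors stay bounded. The map $\tau$ makes this limit algebraic.

**Proposition 6.** $\varrho\mathcal R\cap C_Z=\varrho C_Z$ for every $Z\subseteq W$.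

*Proof.* The inclusion $\supseteq$ is clear. For $\subseteq$ we use descending induction on $|Z|$: start with all squared lengths available and remove them one at a time.

**Step 1: all squared lengths.** For $Z=W$ we have $C_W=\mathcal R^{O_2(\mathbb R)}$ by (FFT). If $\varrho G\in C_W$ and $\gamma\in O_2(\mathbb R)$, then $\varrho\cdot(\gamma G-G)=0$, so $\gamma G=G$. Hence $G\in C_W$.

Now let $Z\neq W$, choose $z\in W\setminus Z$, put $Z'=Z\cup\{z\}$, and assume the claim for $Z'$.

**Step 2: send $\lambda_z$ to infinity.** This detects the presence of $\sigma_{zz}$. Let $\tau:\mathcal R\to\mathbb R[b_w,c_w:w\in W\setminus z][\epsilon^{\pm1}]$ be given by $\lambda_z\mapsto(\epsilon^{-1},0)$ and $\lambda_w\mapsto(\epsilon c_w,b_w)$ for $w\ne z$. Then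
$$\sigma_{zw}\mapsto c_w,\qquad\sigma_{ww'}\mapsto b_wb_{w'}+\epsilon^2c_wc_{w'}\quad(w,w'\ne z),\qquad\sigma_{zz}\mapsto\epsilon^{-2}.$$
As $z\notin Z$, we get $\tau(C_Z)\subseteq\mathbb R[b,c][\epsilon^2]$. (In particular $\sigma_{zz}\notin C_Z$, which proves the assertion made after (2).) Let $\tau_0:C_Z\to\mathbb R[b,c]$ be $\tau$ followed by $\epsilon=0$, and $\mathfrak t=\ker\tau_0$, a prime ideal of $C_Z$.

**Step 3: generators of $\mathfrak t$.** We claim that $\mathfrak t$ is generated by the elements
$$T=\sigma_{ik}\sigma_{jl}-\sigma_{il}\sigma_{jk},\qquad i\ne j,\ k\neq l\ \text{in}\ W\setminus z,$$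
where an entry with two equal indices occurs only for indices in $Z$. To see this, compose $\tau_0$ with the surjection onto $C_Z$ from the polynomial ring with one variable for each generator of $C_Z$. The composite sends the variables for $\sigma_{zw}$ to the independent variables $c_w$ and those for $\sigma_{ww'}$ ($w,w'\ne z$) to $b_wb_{w'}$. So its kernel is generated by the kernel of the second part, which Lemma 3 describes with $U=W\setminus z$, $N=\emptyset$, $B=Z$. The ideal $\mathfrak t$ is the image of this kernel in $C_Z$.

**Step 4: $\sigma_{zz}\mathfrak t\subseteq C_Z$.** For $T$ as in Step 3, equation (2) holds also when some of the indices $i,j$ agree with some of $k,l$, because it is a vanishing $3\times3$ Gram minor of plane vectors. Its right-hand side involves $\sigma_{zi},\sigma_{zj},\sigma_{zk},\sigma_{zl}$ and the four entries of $T$, all in $C_Z$. So $\sigma_{zz}T\in C_Z$, and multiplying by elements of $C_Z$ gives the claim.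

**Step 5: leading coefficients.** If $\sum_{k=0}^Kg_k\sigma_{zz}^k\in C_Z$ with $g_k\in C_Z$ and $K\ge1$, then $g_K\in\mathfrak t$. Indeed, apply $\tau$: the left-hand side becomes $\sum_k\tau(g_k)\epsilon^{-2k}$, whose coefficient at $\epsilon^{-2K}$ is $\tau_0(g_K)$. It must vanish, as $\tau(C_Z)\subseteq\mathbb R[b,c][\epsilon^2]$.

**Step 6: the quotient has no $\sigma_{zz}$.** Let $\varrho G\in C_Z$ with $G\in\mathcal R$. Then $\varrho G\in C_{Z'}$, so $G\in C_{Z'}=C_Z[\sigma_{zz}]$ by induction. Write $G=\sum_{k\le K}g_k\sigma_{zz}^k$ with $g_k\in C_Z$ and $K$ minimal. Suppose $K\ge1$. Then $\varrho G=\sum\varrho g_k\sigma_{zz}^k\in C_Z$, and Step 5 gives $\varrho g_K\in\mathfrak t$. But $\tau_0(\varrho)$ is $b_xb_y$ if $z\ne x,y$, it is $c_y$ if $z=x$ and $c_x$ if $z=y$; it is never $0$. Since $\mathfrak t$ is prime, $g_K\in\mathfrak t$. By Step 4, $g_K\sigma_{zz}\in C_Z$, so $g_K\sigma_{zz}^K=(g_K\sigma_{zz})\sigma_{zz}^{K-1}$ can be merged with the term of exponent $K-1$. This contradicts the minimality of $K$. So $K=0$ and $G\in C_Z$. $\square$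

## 7. The four corners: exponent bounds $0$ or $\infty$

For $Z\subseteq\{x,y\}$ let $P_Z\subseteq P$ be the polynomial subring generated by all $u_i,v_i,\sigma_{ij}$, by $s$ if $x\in Z$, and by $t$ if $y\in Z$. For $Z=\emptyset,\{x\},\{y\},\{x,y\}$ these are $P^{0,0},P^{\infty,0},P^{0,\infty},P^{\infty,\infty}$.

We add a variable $\kappa$ for the entry $xy$. Let $\hat\Sigma^\kappa$ be $\hat\Sigma$ with $xy$-entry $\kappa$ instead of $0$, and let $\Theta_Z:P_Z[\kappa]\to\mathcal R$ send each variable to the corresponding inner product: $s\mapsto\lambda_x\cdot\lambda_x$, $t\mapsto\lambda_y\cdot\lambda_y$, $u_i\mapsto\lambda_x\cdot\lambda_i$, $v_i\mapsto\lambda_y\cdot\lambda_i$, $\sigma_{ij}\mapsto\lambda_i\cdot\lambda_j$, $\kappa\mapsto\varrho$. Its image is $C_Z$. Let $I_Z=\ker\Theta_Z$.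

**Lemma 7.** $I_Z$ is generated by the $3\times3$ minors of $\hat\Sigma^\kappa$ with $R\cap C\subseteq Z$ and by pentads of $\hat\Sigma^\kappa$.

*Proof.* The purpose is to add squared lengths to (BD) by polarization. For $Z=\emptyset$ the statement is (BD) for the index set $W$.

**Step 1: polarize, $Z=\{x\}$.** Let $F\in I_Z$. Giving $s$ the degree $2$ and $u_i,\kappa$ the degree $1$ makes $\Theta_Z$ graded by the degree in $\lambda_x$, so we may assume $F$ homogeneous of some degree $\Delta$. Take new vertices $\tilde X=\{x_1,\dots,x_\Delta\}$. In each monomial of $F$ the index $x$ occurs $\Delta$ times ($s$ contains it twice). Replace these occurrences by $x_1,\dots,x_\Delta$ and average over all $\Delta!$ bijections. The result $\tilde F$ is a polynomial in off-diagonal variables on the vertex set $S\cup\{y\}\cup\tilde X$: the factor $s$ becomes some $\sigma_{x_\nu x_{\nu'}}$ with $\nu\ne\nu'$. Substituting inner products into $\tilde F$ gives a symmetric multilinear form $\mathcal B$ in $\lambda_{x_1},\dots,\lambda_{x_\Delta}$, with coefficients that are polynomials in the other $\lambda$'s, and $\mathcal B(\lambda_x,\dots,\lambda_x)=\Theta_Z(F)=0$.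 The coefficient of $t_1\cdots t_\Delta$ in $\mathcal B(\sum t_\nu\lambda_{x_\nu},\dots,\sum t_\nu\lambda_{x_\nu})=0$ is $\Delta!\,\mathcal B(\lambda_{x_1},\dots,\lambda_{x_\Delta})$. So $\mathcal B=0$.

**Step 2: apply (BD) and identify.** By (BD), $\tilde F=\sum hg$ with $g$ off-diagonal $3\times3$ minors or pentads, where all terms may be taken of degree $1$ in each $x_\nu$. Pentads have degree $2$ in each of their vertices, so no pentad that occurs involves an $x_\nu$. Apply the homomorphism $\phi$ that identifies all $x_\nu$ with $x$: $\sigma_{x_\nu x_{\nu'}}\mapsto s$, $\sigma_{x_\nu i}\mapsto u_i$, $\sigma_{x_\nu y}\mapsto\kappa$, and $\sigma_{yi}\mapsto v_i$. Then $\phi(\tilde F)=F$. A minor with two elements of $\tilde X$ in $R$, or two in $C$, maps to a determinant with two equal rows or columns, that is, to $0$. Every other minor maps to a minor of $\hat\Sigma^\kappa$ with $R\cap C\subseteq\{x\}$. This proves the claim for $\{x\}$, and by symmetry for $\{y\}$.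

**Step 3: $Z=\{x,y\}$.** Do the same for both indices simultaneously: take $F$ homogeneous of degree $\Delta$ in $x$ and $\Delta'$ in $y$, with new vertices $x_1,\dots,x_\Delta$ and $y_1,\dots,y_{\Delta'}$; a factor $\kappa$ becomes some $\sigma_{x_\nu y_{\nu'}}$. The form is symmetric and multilinear in each group, and it vanishes by polarizing in one group after the other. Identifying the $x_\nu$ with $x$ and the $y_\nu$ with $y$ (so $\sigma_{x_\nu y_{\nu'}}\mapsto\kappa$, $\sigma_{y_\nu y_{\nu'}}\mapsto t$) leaves only minors with $R\cap C\subseteq\{x,y\}$ and pentads on $S$. $\square$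

**Lemma 8.** $K^{p,q}=G^{p,q}$ for $p,q\in\{0,\infty\}$.

*Proof.* Let $Z\subseteq\{x,y\}$ correspond to $(p,q)$, and let $F\in K^{p,q}=K\cap P_Z$. We must write $F$ as a combination of products $hg$ with $h\in P_Z$ a monomial and $g\in\mathcal G$ a minor with $R\cap C\subseteq Z$ or a pentad; this is what $(p,q)$-admissible means here.

**Step 1: $F$ becomes divisible by $\varrho$.** Let $H=\Theta_Z(F)\in C_Z$. Since $F\in K$ does not involve $\kappa$, substituting $\lambda_x=(a,0)$, $\lambda_y=(0,b)$ in $H$ gives $\Psi(F)=0$. Also $H$ is invariant under rotations. Put $\mathsf J\zeta=(-\zeta_2,\zeta_1)$, which commutes with rotations. For real $\zeta\ne0$ choose a rotation $\gamma$ with $\gamma\zeta=(a,0)$. Then $\gamma(c\,\mathsf J\zeta)=c\,\mathsf J(a,0)=(0,ca)$, and so, for all real $c$ and $\lambda_i$,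
$$H(\zeta,\,c\,\mathsf J\zeta,\,\lambda_i)=H\bigl((a,0),\,(0,ca),\,\gamma\lambda_i\bigr)=0 .$$
Thus $H$ lies in the kernel of the substitution $\lambda_x=\zeta$, $\lambda_y=c\,\mathsf J\zeta$ with indeterminate $\zeta_1,\zeta_2,c$. The kernel is prime. The image is $\mathbb R[\zeta_1,\zeta_2,c\zeta_1,c\zeta_2,\lambda_i]$, of transcendence degree $2n+3$, one less than the dimension $2n+4$ of $\mathcal R$; so the kernel has height one. It contains $\varrho=\lambda_{x1}\lambda_{y1}+\lambda_{x2}\lambda_{y2}$, since $\zeta\cdot\mathsf J\zeta=0$. This polynomial is irreducible: it is linear in $\lambda_{x1}$ with coefficient $\lambda_{y1}$ coprime to the remaining term. So $(\varrho)$ is a nonzero prime ideal contained in a prime of height one, and the two are equal. Hence $H\in\varrho\mathcal R$.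

**Step 2: divide inside $C_Z$.** By Proposition 6, $H\in\varrho\mathcal R\cap C_Z=\varrho C_Z$. So $H=\Theta_Z(\kappa F')$ for some $F'\in P_Z[\kappa]$, and $F-\kappa F'\in I_Z$.

**Step 3: set $\kappa=0$.** By Lemma 7, $F-\kappa F'=\sum hg$ with $h\in P_Z[\kappa]$ and $g$ minors of $\hat\Sigma^\kappa$ with $R\cap C\subseteq Z$, or pentads of $\hat\Sigma^\kappa$. Putting $\kappa=0$ turns $\hat\Sigma^\kappa$ into $\hat\Sigma$ and leaves $F$ on the left. $\square$

## 8. Lowering the exponent of $s$ one step at a time

We now complete the proof of Proposition 5. Primeness of $K$ allows us to divide by powers of $s$.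

**Lemma 9.** Let $q\in\mathbb N\cup\{\infty\}$. If $K^{0,q}=G^{0,q}$ and $K^{\infty,q}=G^{\infty,q}$, then $K^{p,q}=G^{p,q}$ for all $p$.

*Proof.* **Step 1: start of the descent.** All these spaces are spanned by elements homogeneous in $X$-degree, so fix an $X$-degree $D$. A monomial of $X$-degree $D$ has $s$-exponent at most $D/2$. A nonzero product $hg$ of $X$-degree $D$ satisfies $2\,(s\text{-exponent of }h+\varepsilon_s(g))\le D$, since a minor with $x\in R\cap C$ has $X$-degree $2$. So for $p\ge D/2$ the bound $p$ imposes no condition in $X$-degree $D$, and the claim there is the hypothesis for $p=\infty$.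

**Step 2: from $p+1$ to $p$.** Assume the claim for $p+1$ in $X$-degree $D$, and let $F\in K^{p,q}$ have $X$-degree $D$. As $F\in K^{p+1,q}=G^{p+1,q}$ in this degree, write $F$ as a combination of $(p+1,q)$-admissible products. Let $F_0\in G^{p,q}$ be the part formed by those that are $(p,q)$-admissible. In each remaining product, ($s$-exponent of $h$)$\,+\varepsilon_s(g)=p+1$. So
$$F-F_0=\sum_1s^{p+1}h'g+\sum_2s^ph'(sA_g-B_g),$$
where the $h'$ are free of $s$ (scalars are absorbed into $h'$); in $\sum_1$ we have $\varepsilon_s(g)=0$, so $g$ is free of $s$; in $\sum_2$ we have $\varepsilon_s(g)=1$ and $g=sA_g-B_g$ with $A_g,B_g$ free of $s$.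

**Step 3: the top coefficient cancels.** Neither $F$ nor $F_0$ contains a monomial with $s^{p+1}$. Hence $\sum_1h'g+\sum_2h'A_g=0$ and
$$F-F_0=-s^pH,\qquad H=\sum_2h'B_g .$$
Here $H$ is free of $s$, and its $t$-exponents are at most $q$ by admissibility. So $H\in P^{0,q}$.

**Step 4: divide by $s^p$.** We have $s^pH=F_0-F\in K$. Since $K$ is prime and $s\notin K$, $H\in K^{0,q}=G^{0,q}$. Multiplying a representation of $H$ by $(0,q)$-admissible products with $s^p$ gives $(p,q)$-admissible products. So $s^pH\in G^{p,q}$ and $F\in G^{p,q}$. $\square$

*Proof of Proposition 5.* By Lemma 8, Lemma 9 applies with $q=0$ and with $q=\infty$. It gives $K^{p,0}=G^{p,0}$ and $K^{p,\infty}=G^{p,\infty}$ for all $p$. For each fixed $p$, the mirror image of Lemma 9, with the roles of $s$ and $t$ exchanged, then gives $K^{p,q}=G^{p,q}$ for all $q$. $\square$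

To see the mechanism in the example of Section 5: there $F=\pi(\mathrm{Pent})$ is written by (1) with products that are only $(1,0)$-admissible. So $p=0$, $F_0=0$, $\sum_1$ is empty, the coefficient of $s$ is $TT'-T'T=0$, and $H=TL'-T'L$, so $F=-H$. At this level the descent has nothing left to divide by, and it is the corner $(0,0)$, that is (BD), that supplies the pentad.

## 9. Unfolding admissible products

Fix $d,e$, with $D,E$ and $p=p(d)$, $q=q(e)$ as in Lemma 4.

**Lemma 10.** Every nonzero $(p,q)$-admissible product $hg$ of bidegree $(D,E)$ equals $\pi(w)$ for some $w\in Q_{d,e}$ in the ideal generated by (c) and (d).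

*Proof.* **Step 1: $g$ is a minor $\det\hat\Sigma_{R,C}$.** We replace the symbol $x$ by elements of the multiset $d$. Put $c=(s\text{-exponent of }h)+\varepsilon_s(g)\le p$ and choose $c$ disjoint pairs of distinct elements from $d$, by Lemma 4(4).

* If $x\in R\cap C$, take one pair $\{x_1,x_2\}$ and replace $x$ by $x_1$ in $R$ and by $x_2$ in $C$.
* If $x$ lies in exactly one of $R,C$, replace it by one of the unpaired elements.
* The remaining pairs $\{x',x''\}$ replace the factors $s$ of $h$ by $\sigma_{x'x''}$, and the remaining single elements $x'$ turn the factors $u_i$ of $h$ into $\sigma_{x'i}$.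

The count is right. If $h$ contains $\nu$ factors of the form $u_i$ (with multiplicity), then $D$ equals $2(s\text{-exponent of }h)+\nu+[x\in R]+[x\in C]$. So $D-2c$ unpaired elements are available, and $\nu$ or $\nu+1$ are needed in the respective cases, which is exactly $D-2c$. Do the same for $y$ and the multiset $e$. The result is a monomial times an off-diagonal minor, since $x_1\neq x_2$ and the $S$-parts of $R,C$ are disjoint. The minor is of type (c), because each side contains at most one element of $X$ and one of $Y$. The degree is $(d,e)$, and $\pi$ maps the result to $hg$: the entries fold to $s,t,0,u_i,v_i,\sigma_{ij}$ in the right positions.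

**Step 2: $g$ is a pentad on $\Pi\subseteq W$, and there is room for one more $s$.** Let $c$ be the $s$-exponent of $h$, so $c\le p$. If $x\in\Pi$ and $c<p$, use (1) with $x$ in the role of $1$: up to sign,
$$hg=hT\,(sT'-L')-hT'\,(sT-L).$$
The two minors have $R\cap C=\{x\}$, so $\varepsilon_s=1$ and $\varepsilon_t=0$ (the vertex $y$ occurs in at most one of $R,C$). The factors $T,T'$ are free of $s$ and $t$. Since $c+1\le p$, the right-hand side is a combination of $(p,q)$-admissible products with minors; zero terms are discarded, and the others have bidegree $(D,E)$, because $T,T'$ have degree $1$ in each vertex of $\Pi\setminus x$, and the minors have degree $2$ in $x$ and $1$ in each of the others. Step 1 finishes. Likewise if $y\in\Pi$ and the $t$-exponent of $h$ is smaller than $q$.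

**Step 3: $g$ is a pentad and there is no room.** In the remaining cases we treat $X$ as follows, and $Y$ analogously with $e$ and $q$.

If $x\notin\Pi$, choose $c$ pairs and use pairs and singles for the factors $s$ and $u_i$ of $h$, as in Step 1.

If $x\in\Pi$, then $c=p$. The pentad has $X$-degree $2$, so $D\ge2p+2$. Hence $p<\lfloor D/2\rfloor$, and therefore $p=D-\max d$. This is the point of the definition of the capacity: one element dominates. Let $d_{x_1}=\max d=D-p$. Pair each of the $p$ elements different from $x_1$ with a copy of $x_1$; these pairs serve for the $p$ factors $s$ of $h$. The remaining $D-2p\ge2$ elements all equal $x_1$. Use two of them by replacing $x$ with $x_1$ in the pentad, which has degree $2$ in each vertex, and the other $D-2p-2$ for the factors $u_i$ of $h$; this is exactly their number.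

The result is a monomial times a pentad of type (d), of degree $(d,e)$, with image $hg$. $\square$

**Proof of Theorem 1 and of the generation statement in Theorem 2.** Let $f\in I(G)$; we may assume $f\in Q_{d,e}$. By Lemma 4(1) and 4(3), $\pi f\in K^{p,q}$ with $p=p(d)$, $q=q(e)$. By Proposition 5, taking the component of bidegree $(D,E)$,
$$\pi f=\sum_\nu c_\nu h_\nu g_\nu$$
with scalars $c_\nu$ and nonzero $(p,q)$-admissible products of bidegree $(D,E)$. (If $X=\emptyset$, then $D=0$ and none of these products involves $x$; similarly for $Y$.) By Lemma 10 choose $w_\nu\in Q_{d,e}$ in the ideal generated by (c) and (d) with $\pi w_\nu=h_\nu g_\nu$. Then $f-\sum c_\nu w_\nu\in\ker\pi\cap Q_{d,e}$, which lies in the ideal generated by (a) and (b) by Lemma 4(2). So $I(G)$ is contained in the ideal generated by (a)–(d).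

Types (a) and (b) lie in $M_{\le1}(G)$: for (a) take $R=\{i\}$, $C=\{j\}$, $r=0$; for (b) with $R\subseteq X$, $C\subseteq A_1$, only $h_1$ counts, so $r=1$, and the other case is symmetric. Types (c) and (d) are among the generators of $\mathcal J$. With the easy inclusion,
$$I(G)\subseteq\langle(a),(b),(c),(d)\rangle\subseteq\mathcal J\subseteq I(G). \qquad\blacksquare$$

## 10. Degrees of minimal generators

It remains to prove the rest of Theorem 2. From now on $O$ may be nonempty; extend $\pi$ by $\sigma_{ow}\mapsto0$ for $o\in O$.

**Step 1: $\pi$ kills $M_{\le1}(G)$.** This will separate cubics from quadrics. A minor using a vertex of $O$ has a row or column mapped to $0$. For the other minors, as their count $r$ does not change when we delete $O$ from $R$ and $C$, we may assume $R,C\subseteq A_1\cup A_2$. Since $r\le1$, some $h_k$ is not common to $R$ and $C$; up to transposing and exchanging $X$ and $Y$ we have $A_2\cap R=\emptyset$, that is, $R\subseteq X$. If $r=0$, then also $C\cap A_1=\emptyset$, so $C\subseteq Y$ and all entries map to $0$. If $r=1$, then $\pi(\sigma_{vc})$, for $v\in R$ and $c\in C$,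 is $s$, $u_c$ or $0$ according as $c\in X$, $c\in S$ or $c\in Y$, independently of $v$; so the two rows of the $2\times2$ minor become equal.

**Step 2: pentads of type (d) are minimal generators.** Let $\Pi\subseteq A_1\cup A_2$ be a $5$-set with at most one element in each of $X,Y$, and suppose that its pentad lies in $\mathfrak mI(G)$. Then it is a combination of products of the generators (a)–(d) with polynomials in $\mathfrak m$; by multihomogeneity only generators supported on $\Pi$ are needed, and by total degree no pentad among them. Type (b) needs two elements of $X$ or two of $Y$, and type (c) needs six vertices. So at most one generator is left: the variable $\sigma_{xy}$, if $\Pi$ contains $x\in X$ and $y\in Y$. But the pentad is not in $(\sigma_{xy})$: each edge lies in $12\cdot5/10=6$ of the twelve Hamiltonian cycles, so six of them avoid $xy$. This is a contradiction.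

**Step 3: the other pentads lie in $\langle M_{\le1}(G)\rangle$.** If $\Pi$ contains $o\in O$, every monomial of the pentad contains some $\sigma_{ow}$. If $\Pi$ has two elements in $X$ or two in $Y$, the pentad lies in $I(G)$, so by multihomogeneity it is a combination of generators (a)–(d) supported on $\Pi$. Type (c) needs six vertices, and type (d) on $\Pi$ is excluded. So (a) and (b) suffice, and they lie in $M_{\le1}(G)$.

One can see this directly for $X=\{1,2\}$, $S=\{3,4,5\}$. With the notation of Section 3, folding sends $\theta_1,\theta_2,\theta_3$ to $u_3\sigma_{45},u_4\sigma_{35},u_5\sigma_{34}$, and $N_k$ to $u_3u_4u_5+s\,\pi(\theta_k)$ for $k=1,2,3$. So $\pi(\mathrm{Pent})=s\bigl(\theta_1(\theta_3-\theta_2)+\theta_2(\theta_1-\theta_3)+\theta_3(\theta_2-\theta_1)\bigr)=0$ with $\theta_k$ evaluated after folding, and Lemma 4(2) applies.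

**Step 4: degree $5$.** A $5$-set as in (d) exists if and only if $n+\min(1,m)+\min(1,\ell)\ge5$. If it exists, Step 2 gives a minimal generator of degree $5$. If not, (a)–(c) generate $I(G)$ and there is none.

**Step 5: degree $3$.** Sets $R,C$ as in (c) use six vertices, at most two in $X$ and at most two in $Y$; conversely, from six such vertices one gets $R,C$ by putting two chosen elements of $X$, and likewise of $Y$, on different sides. So such $R,C$ exist if and only if $n+\min(2,m)+\min(2,\ell)\ge6$.

Suppose they exist. Under $\pi$ the minor becomes a $3\times3$ minor $\det\hat\Sigma_{R',C'}$ with $R'\cap C'\subseteq\{x,y\}$. We check that it is nonzero. Two positions of this submatrix can carry the same variable only if they are $(v,w)$ and $(w,v)$ with $v\neq w$ both in $R'\cap C'$, that is, $\{v,w\}=\{x,y\}$; but there the entry is $0$. So the nonzero entries are distinct variables, and distinct permutations with no zero entry give distinct monomials. The only possible zero positions are $(x,y)$ and $(y,x)$. Each is met by two of the six permutations, so at least two permutations give surviving monomials.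 Hence the folded minor is nonzero, and by Step 1 the minor is not in $\langle M_{\le1}(G)\rangle$.

By the generation statement, the elements of $I(G)$ of degree at most $2$ lie in the ideal generated by (a) and (b), because (c) and (d) have degrees $3$ and $5$. Conversely, the elements of $M_{\le1}(G)$ have degree at most $2$ and lie in $I(G)$. So $\langle M_{\le1}(G)\rangle$ is the ideal generated by the elements of $I(G)$ of degree at most $2$, and the cubic minor, which is not in it, is a minimal generator.

If no such $R,C$ exist, then (a), (b), (d) generate $I(G)$, and there is no cubic minimal generator.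

**Step 6: no other degrees.** The generators (a)–(d) have degrees $1,2,3,5$, so there are no minimal generators of degree $4$ or of degree greater than $5$. If neither inequality holds, there are no generators of types (c) and (d), and $I(G)=\langle(a),(b)\rangle=\langle M_{\le1}(G)\rangle$. This completes the proof of Theorem 2. $\blacksquare$

**Remark 1.** By (BD), the off-diagonal $3\times3$ minors and the pentads generate the ideal $I_{\rm full}(V)$ of the full two-factor model on $V$. So Theorem 1 says equivalently that $I(G)=I_{\rm full}(V)+\langle M_{\le1}(G)\rangle$.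

**Remark 2.** The theorems hold over every field of characteristic $0$. The generators have integer coefficients, and kernels of ring maps defined over $\mathbb Q$ commute with field extension. So the inclusion $\mathcal J\subseteq I(G)$ over $\mathbb Q$ becomes an equality over $\mathbb R$; it is therefore an equality over $\mathbb Q$, and then over every extension of $\mathbb Q$. The arguments of this section for the remaining assertions use only gradings and nonzero integer coefficients.
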